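# Spheres do not bound large diagrams in the pointed homotopy category

## Weak colimits, privileged weak colimits and bounded sets of objects

We work in the category $\mathcal C=\mathbf{Hot}_{*,c}$. Its objects are pointed connected CW complexes and its morphisms are pointed homotopy classes of pointed maps; equivalently, it is the localization of pointed connected spaces at the weak homotopy equivalences. Write $[X,Y]$ for $\mathcal C(X,Y)$. A diagram in $\mathcal C$ commutes up to pointed homotopy, but the homotopies are not part of the data. The whole talk turns on this.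

**Definition 1 (jointly reflecting isomorphisms).** A set $\mathcal G$ of objects of a category jointly reflects isomorphisms if every map $f:X\to Y$ for which $f_*:\mathrm{Hom}(S,X)\to \mathrm{Hom}(S,Y)$ is bijective for all $S\in\mathcal G$ is an isomorphism.

*Example.* In $\mathcal C$ the set $\{S^n\mid n\ge 1\}$ jointly reflects isomorphisms: $[S^n,X]=\pi_n(X)$, and this is Whitehead's theorem. The one-element set $\{S^1\}$ does not: $S^2\to *$ is a bijection on $\pi_1$, but $\pi_2(S^2)\neq 0$.

**Definition 2 (weak colimit).** A weak colimit of a diagram $D:\mathcal I\to\mathcal C$ is a cocone $D\to W$ through which every cocone $D\to Z$ factors, not necessarily uniquely.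

*Example.* Take the one-object diagram with value $X\in\mathcal C$. For any $Y\in\mathcal C$ the inclusion $X\to X\vee Y$ is a weak colimit: a map $z:X\to Z$ extends over $X\vee Y$ by the constant map on $Y$. So weak colimits are far from unique.

**Definition 3 (privileged).** Let $\mathcal G$ be a set of objects. A weak colimit $D\to W$ is $\mathcal G$-privileged if the canonical map
$$\operatorname{colim}_{\alpha\in\mathcal I}\mathcal C(S,D(\alpha))\to\mathcal C(S,W)$$
is a bijection for every $S\in\mathcal G$.

*Example.* In the previous example $X\to X\vee Y$ is privileged for the spheres only if $Y$ is contractible. Indeed, being privileged says that $\pi_n(X)\to\pi_n(X\vee Y)$ is bijective for all $n\geq 1$. The map $X\vee Y\to Y$ collapsing $X$ is surjective on $\pi_n$, since it has a section, and it is trivial on the image of $\pi_n(X)$, which is everything. So $\pi_n(Y)=0$ for all $n\ge1$.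

**Definition 4 (bounded).** An ordinal $\beta$ is regarded as a category, namely a totally ordered poset. The set $\mathcal G$ is $\beta$-bounded if every diagram $D:\beta\to\mathcal C$ has a $\mathcal G$-privileged weak colimit. It is (left cardinally) bounded if it is $\beta$-bounded for each sufficiently large regular cardinal $\beta$.

*Example.* In the category of sets, $\mathcal G=\{\mathbb N\}$ is bounded, but it is not $\aleph_0$-bounded. If $\beta>\aleph_0$ is regular, every countable subset of $\beta$ has an upper bound in $\beta$. So a map $\mathbb N\to\operatorname{colim}D$ lifts to a single $D(\alpha)$, and two maps to $D(\alpha)$ that agree in the colimit agree at a single later stage; hence the colimit is privileged. For $\beta=\omega$ and $D(n)=\{0,\dots,n-1\}$ let $W$ be any weak colimit. The cocone $D\to\mathbb N=\operatorname{colim}D$ factors through $W$, so the composite $\mathbb N\to W\to\mathbb N$ is the identity and $\mathbb N\to W$ is injective. This map $\mathbb N\to W$ has infinite image, so it does not come from any finite $D(n)$, and $W$ is not privileged. This is why the definition looks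 only at large $\beta$.

**Definition 5 ($\lambda^+$-directed).** For an infinite cardinal $\lambda$, a poset $I$ is $\lambda^+$-directed if every subset of cardinality $\le\lambda$ has an upper bound in $I$. The definitions of cocone, weak colimit and privileged weak colimit apply to diagrams indexed by any poset.

*Example.* A regular cardinal $\beta>\lambda$ is $\lambda^+$-directed and has no greatest element. An ordinal $\beta$ with $\operatorname{cf}\beta>\omega$ is $\aleph_1$-directed and has no greatest element. The countable subsets of an uncountable set, ordered by inclusion, also form an $\aleph_1$-directed poset without greatest element.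

## The conjecture on the spheres in $\mathbf{Hot}_{*,c}$

The problem comes from Kevin Arlin and J. Daniel Christensen, "Detecting isomorphisms in the homotopy category", arXiv:1910.04141 (2019). In plain words: given a very long chain of spaces and homotopy classes of maps, is there a space $W$ whose homotopy groups are the colimits of those of the chain, and which receives the chain in a weakly universal way? The conjecture says that in general there is not:

> The set $\{S^n\mid n\ge 1\}$ is not bounded in $\mathbf{Hot}_{*,c}$. Equivalently, for every cardinal $\lambda$ there is a regular cardinal $\beta\ge\lambda$ and a diagram $D:\beta\to\mathbf{Hot}_{*,c}$ that admits no weak colimit privileged with respect to the spheres.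

We shall prove it. In fact the spheres fail to be $\beta$-bounded for every ordinal $\beta$ of uncountable cofinality, in particular for every uncountable regular cardinal.

## Last terms, telescopes, and where telescopes stop

Let us try small ordinals by hand.

If $\beta=0$, the diagram is empty, so the colimit of sets is empty, while $[S,W]$ always contains the constant map. No weak colimit is privileged, for a trivial reason.

If $\beta=\gamma+1$, the diagram has a last term. Then $D(\gamma)$ is a colimit, and $\operatorname{colim}_\alpha[S,D(\alpha)]=[S,D(\gamma)]$. So the spheres are $\beta$-bounded.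

If $\beta=\omega$, choose pointed cellular maps $d_n:D(n)\to D(n+1)$ representing the diagram. Form the reduced telescope $T$: glue the cylinders $D(n)\times[n,n+1]$ by identifying $(x,n+1)$ with $(d_n(x),n+1)$, and collapse the ray of basepoints. The inclusions $i_n:D(n)\times\{n\}\to T$ satisfy $i_{n+1}d_n\simeq i_n$.

* It is a weak colimit. Given a cocone $z_n:D(n)\to Z$, choose for each $n$ a pointed homotopy $h_n$ from $z_n$ to $z_{n+1}d_n$. The $h_n$ are maps on the cylinders and glue to a map $T\to Z$.
* It is privileged. $T$ is the increasing union of the subcomplexes $T_n$ ending at $D(n)$. Each $T_n$ deformation retracts onto $D(n)$, and under these equivalences $T_n\subset T_{n+1}$ becomes $d_n$. Maps from the compact spaces $S^k$ and $S^k\times[0,1]$ land in some $T_n$, so $[S^k,T]=\operatorname{colim}_n[S^k,D(n)]$.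

So the spheres are $\aleph_0$-bounded. The same follows for any $\beta$ with $\operatorname{cf}\beta=\omega$. Take a strictly increasing cofinal sequence $\beta_0<\beta_1<\cdots$ in $\beta$. A cocone on the restricted diagram extends uniquely to $D$ by $z_\alpha=z_{\beta_n}\circ D(\alpha\to\beta_n)$ for any $\beta_n\geq\alpha$, and the colimits of sets do not change. So a privileged weak colimit of the restriction is one for $D$.

The first thing to try for $\omega_1$ is a transfinite telescope, and we can say exactly where it stops. For $\omega$ we chose one homotopy for each step $n\to n+1$, and these steps generate the poset freely, so nothing had to be compared with anything. If $\operatorname{cf}\beta>\omega$, every cofinal subset $J\subset\beta$ contains $j_0<j_1<\cdots$ and some $j$ above all $j_n$. To glue the cocone over $j$ as well, we need homotopies for the arrows $j_n\to j$. The homotopy chosen for $j_n\to j$ and the one composed from $j_n\to j_{n+1}$ and $j_{n+1}\to j$ are two homotopies between the same two maps, and nothing in the cocone makes them agree, even up to homotopy of homotopies. It does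 not help if $D$ commutes strictly, because the cocone still commutes only up to homotopy. This is no disproof yet. It does tell us what a counterexample must contain: homotopies that cannot be chosen coherently.

## Theorem A and the ordinals it settles

**Theorem A.** Let $\lambda\ge\aleph_0$ and let $I$ be a $\lambda^+$-directed poset without greatest element. There is a strictly commuting $I$-diagram of groups $\Gamma_\alpha$ and surjections such that $D(\alpha)=B\Gamma_\alpha$, regarded as a diagram $I\to\mathcal C$, has no $\mathcal G$-privileged weak colimit for any set $\mathcal G$ of objects which jointly reflects isomorphisms and satisfies $|\pi_1(S)|\le\lambda$ for all $S\in\mathcal G$. The diagram depends only on $I$.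

**Corollary 1 (the conjecture).** If $\operatorname{cf}\beta>\omega$, then $\{S^n\mid n\ge1\}$ is not $\beta$-bounded in $\mathcal C$.

*Proof.* Take $I=\beta$ and $\lambda=\aleph_0$. The groups $\pi_1(S^n)$ are countable, and the spheres jointly reflect isomorphisms. Every uncountable regular cardinal qualifies as $\beta$, so the spheres are not bounded. $\square$

**Corollary 2 (classification).** For an ordinal $\beta$, the set $\{S^n\mid n\ge1\}$ is $\beta$-bounded in $\mathcal C$ if and only if $\beta$ is a successor or $\operatorname{cf}\beta=\omega$.

*Proof.* The cases $\beta=0$, $\beta$ a successor and $\operatorname{cf}\beta=\omega$ were done in the previous section. The remaining case $\operatorname{cf}\beta>\omega$ is Corollary 1. $\square$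

**Corollary 3.** No set $\mathcal G$ of objects of $\mathbf{Hot}_{*,c}$ both jointly reflects isomorphisms and is bounded.

*Proof.* Let $\mathcal G$ jointly reflect isomorphisms and put $\lambda=\max(\aleph_0,\sup_{S\in\mathcal G}|\pi_1S|)$. Every regular $\beta>\lambda$ is $\lambda^+$-directed without greatest element, so Theorem A with $I=\beta$ shows that $\mathcal G$ is not $\beta$-bounded. There are arbitrarily large such $\beta$. $\square$

The rest of the talk proves Theorem A. **Fix $\lambda\ge\aleph_0$ and $I$ as in the theorem.** We use three consequences of the hypotheses: $I$ is directed; every countable subset of $I$ has an upper bound; and for every $\mu\in I$ there is $\alpha\in I$ with $\alpha\not\le\mu$, since $\mu$ is not greatest. The letters $\alpha,\xi,\eta,\mu,\nu$ denote elements of $I$.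

## Two cocones that no privileged weak colimit can serve

Here is the plan. Let $\pi$ be a group and let $(M_\alpha)_{\alpha\in I}$ be an $I$-diagram of $\pi$-modules and surjections with $\operatorname{colim}_\alpha M_\alpha=0$. Let $\Gamma_\alpha=M_\alpha\rtimes\pi$, with multiplication $(m,g)(m',g')=(m+gm',gg')$, projection $p_\alpha:\Gamma_\alpha\to\pi$ and section $j_\alpha:\pi\to\Gamma_\alpha$. The $p_\alpha$ form a cocone from $D(\alpha)=B\Gamma_\alpha$ to $B\pi$.

Suppose $W$ is a $\mathcal G$-privileged weak colimit. This first cocone gives a map $w:W\to B\pi$. Any object $S$ with $|\pi_1S|\le\lambda$ sees $B\pi$ as the colimit of the $B\Gamma_\alpha$ (Lemma 4 below), and by assumption it also sees $W$ that way. So $w$ is an isomorphism: being privileged forces $W=B\pi$. But $W$ is also weakly universal, so every other cocone $u_\alpha:B\Gamma_\alpha\to Z$ must factor through $B\pi$, and in particular $u_\alpha=u_\alpha\circ B(j_\alpha p_\alpha)$. We win if we find one cocone violating this.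

Try the simplest targets first, $Z=BQ$ for a group $Q$. They never work. A cocone is then a family of homomorphisms $u_\alpha:\Gamma_\alpha\to Q$ compatible on the nose. Every $m\in M_\alpha$ dies in some $M_{\alpha'}$, so $u_\alpha(m,1)=1$ and $u_\alpha=u_\alpha j_\alpha p_\alpha$. So $Z$ needs higher homotopy, and we take $\pi_1=\pi$ with a $\pi$-module $N$ in degree $2$. Maps $B\Gamma_\alpha\to Z$ over $B\pi$ are then given by $2$-cocycles of $\Gamma_\alpha$ with values in $N$, and cohomologous cocycles give homotopic maps. Such cocycles come from extensions of modules. It will be enough to have, for every $\alpha$, an exact sequence of $\pi$-modules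
$$0\to N\to\hat E_\alpha\to M_\alpha\to 0 \tag{1}$$
such that

1. $\operatorname{colim}_\alpha M_\alpha=0$;
2. for $\alpha\le\alpha'$ there is a map $\hat E_\alpha\to\hat E_{\alpha'}$ that is the identity on $N$ and covers $M_\alpha\to M_{\alpha'}$;
3. no sequence (1) splits.

Condition 2 gives compatibility up to homotopy, and condition 3 prevents factorization through $B\pi$. The maps in condition 2 cannot be chosen functorially. Suppose they were. Directed colimits are exact, so $0\to N\to\operatorname{colim}\hat E_\alpha\to\operatorname{colim}M_\alpha=0$ would be exact. Then $\hat E_\alpha\to\operatorname{colim}\hat E_\alpha\cong N$ would be a retraction onto $N$, and (1) would split. So we must build in a failure of coherence, as the telescope predicted.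

We first build such sequences among inverse systems of abelian groups, where everything is visible, and then turn inverse systems into modules over a free group.

## An inverse system with local sections and no global section

An *inverse system* is a functor $X:I^{op}\to\mathbf{Ab}$, with maps $\rho_{\xi\eta}:X(\eta)\to X(\xi)$ for $\xi\le\eta$. The constant system $\mathbb Z$ has all values $\mathbb Z$ and all maps the identity.

**Step 1: a system $E$ over the constant system $\mathbb Z$.** The purpose is a surjection $E\to\mathbb Z$ that has a partial section over each down-set $\{\xi\le\alpha\}$, such that any two of these partial sections differ by an element defined over all of $I$, and yet there is no section over all of $I$. We take the universal candidate: $E(\xi)$ is generated by symbols $[\alpha]$ for $\alpha\ge\xi$ (the partial section over $\{\xi\le\alpha\}$) and symbols $[\mu,\nu]$ for all $\mu<\nu$ (the global differences), with relations $[\mu,\nu]=[\nu]-[\mu]$ whenever $\mu\ge\xi$, so that both terms on the right make sense.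

Precisely, let $C_0(\alpha)$ be the free abelian group on $[\xi]$ with $\xi\ge\alpha$. Let $C_1(\alpha)$ be free on $[\xi,\eta]$ with $\alpha\le\xi<\eta$, and $L$ free on all $[\xi,\eta]$ with $\xi<\eta$. Put $\partial[\xi,\eta]=[\eta]-[\xi]$, and let $\varepsilon:C_0(\alpha)\to\mathbb Z$ be given by $\varepsilon[\xi]=1$. Define
$$E(\alpha)=\bigl(L\oplus C_0(\alpha)\bigr)\big/\{(z,-\partial z): z\in C_1(\alpha)\}.$$
Write $\langle l,x\rangle$ for the class of $(l,x)$. The rule of computation is
$$\langle l+z,x\rangle=\langle l,x+\partial z\rangle\quad\text{in }E(\alpha),\text{ for } z\in C_1(\alpha). \tag{2}$$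
For $\xi\le\eta$ the inclusions $C_i(\eta)\subset C_i(\xi)$ induce $\rho_{\xi\eta}\langle l,x\rangle=\langle l,x\rangle$, and $E$ becomes an inverse system. Since $\varepsilon\partial=0$, the formula $\bar\varepsilon\langle l,x\rangle=\varepsilon(x)$ gives a well-defined map from $E$ to the constant system $\mathbb Z$. It is surjective because $\bar\varepsilon\langle0,[\alpha]\rangle=1$ in degree $\alpha$. Let $K=\ker\bar\varepsilon$, and let $\iota:L\to K(\alpha)$, $\iota(l)=\langle l,0\rangle$. The map $\iota$ is compatible with the transition maps, so each $\iota(l)$ is a global element of $K$.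

*Example.* For the poset $\{0<1\}$ (too small for the theorem, but good for seeing the definition) $E(1)$ is free on $[1]$ and $[0,1]$. In $E(0)$ the relation $[0,1]=[1]-[0]$ holds, so $E(0)$ is free on $[0],[1]$. The map $E(1)\to E(0)$ sends $[1]\mapsto[1]$ and $[0,1]\mapsto[1]-[0]$. The kernel $K$ has value $\mathbb Z\cdot[0,1]$ at both places.

**Step 2: no global section.** The next lemma is the only place where countable subsets need upper bounds.

**Lemma 1.** There is no family $s_\alpha\in E(\alpha)$ $(\alpha\in I)$ with $\rho_{\xi\eta}s_\eta=s_\xi$ for $\xi\le\eta$ and $\bar\varepsilon(s_\alpha)=1$ for all $\alpha$.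

*Proof.* Suppose there is one, and write $s_\alpha=\langle l_\alpha,x_\alpha\rangle$. The idea is to show that all $l_\alpha$ can be replaced by one and the same $f\in L$.

*The coefficients of $l_\alpha$ stabilize.* The map $E(\alpha)\to L/C_1(\alpha)$, $\langle l,x\rangle\mapsto l$, is well defined and natural. Hence $l_\eta\equiv l_\xi$ modulo $C_1(\xi)$ for $\xi\le\eta$. Let $p=[\mu,\nu]$ be a basis element of $L$. It is outside the basis of $C_1(\alpha)$ exactly when $\alpha\not\le\mu$. Let $\alpha,\alpha'\not\le\mu$, and let $\alpha''$ be an upper bound of both. Then $l_{\alpha''}\equiv l_\alpha$ modulo $C_1(\alpha)$ and $l_{\alpha''}\equiv l_{\alpha'}$ modulo $C_1(\alpha')$, so all three have the same coefficient at $p$. Since some $\alpha\not\le\mu$ exists, this defines an integer $f(p)$: the coefficient at $p$ of $l_\alpha$ for any $\alpha\not\le\mu$.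

*The function $f$ has finite support.* Otherwise take infinitely many distinct $p_n=[\mu_n,\nu_n]$, $n\in\mathbb N$, with $f(p_n)\ne0$. Choose $\alpha_n\not\le\mu_n$ and let $\alpha$ be an upper bound of all the $\alpha_n$. Then $\alpha\not\le\mu_n$ for every $n$, because $\alpha\le\mu_n$ would give $\alpha_n\le\mu_n$. So $l_\alpha$ has coefficient $f(p_n)\neq0$ at every $p_n$. But $l_\alpha\in L$ has finite support, a contradiction.

*Conclusion.* So $f\in L$, and $l_\alpha-f\in C_1(\alpha)$ for all $\alpha$ by the definition of $f$. By (2),
$$s_\alpha=\langle f,y_\alpha\rangle,\qquad y_\alpha=x_\alpha+\partial(l_\alpha-f)\in C_0(\alpha).$$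
For $\xi\le\eta$ compatibility says $\langle f,y_\eta\rangle=\langle f,y_\xi\rangle$ in $E(\xi)$, that is, $(0,y_\eta-y_\xi)=(z,-\partial z)$ for some $z\in C_1(\xi)$. Hence $z=0$ and $y_\eta=y_\xi$. By directedness all $y_\alpha$ equal one element $y\in\bigcap_\alpha C_0(\alpha)$. This intersection is $0$: the basis element $[\xi]$ lies in $C_0(\alpha)$ only if $\alpha\le\xi$, and some $\alpha$ satisfies $\alpha\not\le\xi$. So $y=0$ and $\bar\varepsilon(s_\alpha)=0\ne1$, a contradiction. $\square$

*What happens for $I=\omega$.* Here the lemma is false. Put $s_n=\bigl\langle-\sum_{k<n}[k,k+1],\,[n]\bigr\rangle\in E(n)$. In $E(n-1)$ we have $[n]=[n-1]+\partial[n-1,n]$, so by (2) the image of $s_n$ is $\bigl\langle-\sum_{k<n}[k,k+1]+[n-1,n],\,[n-1]\bigr\rangle=s_{n-1}$. The function $f$ of the proof would be $-\sum_k[k,k+1]$, with infinite support. So finiteness of the support is exactly where uncountable cofinality enters.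

**Step 3: killing the part over a down-set.** The purpose is to pass from the one sequence $0\to K\to E\to\mathbb Z\to0$ to a family of sequences whose right-hand terms have colimit $0$. Let $G_\alpha(\xi)=\mathbb Z$ if $\xi\not\le\alpha$ and $G_\alpha(\xi)=0$ if $\xi\le\alpha$. For $\xi\leq\eta$ the map $G_\alpha(\eta)\to G_\alpha(\xi)$ is the identity if $\xi\not\le\alpha$ (then also $\eta\not\le\alpha$), and $0$ otherwise. This is a quotient of the constant system. For $\alpha\le\alpha'$ there is a canonical surjection $G_\alpha\to G_{\alpha'}$. Since $G_\alpha(\xi)=0$ as soon as $\alpha\ge\xi$, we have $\operatorname{colim}_\alpha G_\alpha(\xi)=0$ for all $\xi$.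

Let $T_\alpha\subset E$ be the subsystem with $T_\alpha(\xi)=\mathbb Z\langle0,[\alpha]\rangle$ if $\xi\le\alpha$ and $T_\alpha(\xi)=0$ otherwise. It is the image of the partial section over $\{\xi\le\alpha\}$. Put $E_\alpha=E/T_\alpha$. For $\xi\le\alpha$ the map $\bar\varepsilon$ sends $T_\alpha(\xi)$ isomorphically onto $\mathbb Z$. So $T_\alpha\cap K=0$, and the quotient of $E_\alpha$ by $K$ is $\mathbb Z/\bar\varepsilon(T_\alpha)=G_\alpha$. We get an exact sequence
$$0\to K\to E_\alpha\to G_\alpha\to0. \tag{3}$$

**Lemma 2.** (a) For $\alpha\le\alpha'$ there is a morphism of systems $\Phi:E_\alpha\to E_{\alpha'}$ which is the identity on $K$ and induces the canonical map $G_\alpha\to G_{\alpha'}$. (b) The sequence (3) does not split.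

*Proof.* (a) For $\alpha=\alpha'$ take the identity. For $\alpha<\alpha'$ shift by the global difference of the two partial sections: let $\hat\Phi:E\to E$, $\hat\Phi(y)=y+\bar\varepsilon(y)\,\iota([\alpha,\alpha'])$. This is a morphism of systems because $\iota([\alpha,\alpha'])$ is compatible with the transition maps. It is the identity on $K$, and $\bar\varepsilon\hat\Phi=\bar\varepsilon$. For $\xi\le\alpha$ we have $[\alpha,\alpha']\in C_1(\xi)$, so by (2), in $E(\xi)$,
$$\hat\Phi\langle0,[\alpha]\rangle=\langle[\alpha,\alpha'],[\alpha]\rangle=\langle0,[\alpha]+[\alpha']-[\alpha]\rangle=\langle0,[\alpha']\rangle.$$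
Thus $\hat\Phi(T_\alpha)\subset T_{\alpha'}$, and $\hat\Phi$ induces $\Phi$.

(b) Suppose (3) has a section $G_\alpha\to E_\alpha$. For $\xi\not\le\alpha$ we have $E_\alpha(\xi)=E(\xi)$ and $G_\alpha(\xi)=\mathbb Z$. Evaluating the section at $1$ gives elements $s_\xi\in E(\xi)$ for $\xi\not\le\alpha$, compatible with each other, with $\bar\varepsilon(s_\xi)=1$. For arbitrary $\xi$ choose $\eta\ge\xi$ with $\eta\not\le\alpha$: pick $\mu_0\not\le\alpha$ and let $\eta$ be an upper bound of $\xi$ and $\mu_0$. Set $s_\xi=\rho_{\xi\eta}s_\eta$. Another choice $\eta'$ gives the same element, since both agree with the one obtained from an upper bound $\eta''$ of $\eta,\eta'$, and $\eta''\not\le\alpha$. In particular, for $\xi\not\le\alpha$ the choice $\eta=\xi$ returns the old $s_\xi$. For $\xi\le\xi'$ we may use one $\eta\ge\xi'$ for both, so the family is compatible. This contradicts Lemma 1. $\square$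

## Coding inverse systems as modules over a free group

**Step 4: a fully faithful exact functor to modules.** The purpose is to replace systems by modules over a group without creating new maps, so that non-splitting survives.

Let $\pi$ be the free group on symbols $a_{\xi\eta}$ $(\xi\le\eta)$ and $r_\xi$ $(\xi\in I)$. For an inverse system $X$ put
$$X^\sharp=\bigoplus_\xi\bigl(X(\xi)e_\xi\oplus X(\xi)e'_\xi\bigr),$$
two labeled copies of each group. Define endomorphisms of $X^\sharp$ by
$$A_{\xi\eta}(xe_\eta)=\rho_{\xi\eta}(x)e'_\xi,\qquad R_\xi(xe'_\xi)=xe_\xi,$$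
both zero on all other summands. Then $A_{\xi\eta}^2=0=R_\xi^2$, so $1+A_{\xi\eta}$ and $1+R_\xi$ are invertible, and $a_{\xi\eta}\mapsto1+A_{\xi\eta}$, $r_\xi\mapsto1+R_\xi$ defines an action of the free group $\pi$. The two copies are there to make the squares vanish even when $\xi=\eta$.

*Example.* For a one-point poset and $X=\mathbb Z$ we get $\mathbb Z e\oplus\mathbb Z e'$, where $a$ fixes $e'$ and sends $e\mapsto e+e'$, and $r$ fixes $e$ and sends $e'\mapsto e'+e$. An endomorphism commuting with both elementary matrices commutes with all integer $2\times 2$ matrices, since $A$ and $R$ are the two off-diagonal matrix units and generate the others. So it is a scalar, that is, an endomorphism of $\mathbb Z$.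

The functor $X\mapsto X^\sharp$ is exact and preserves colimits, because on underlying groups it is a direct sum of evaluations. It is clearly faithful. It is also full. Let $f:X^\sharp\to Y^\sharp$ be $\pi$-linear. Then $f$ commutes with all $A_{\xi\eta}$ and $R_\xi$, hence with $R_\xi A_{\xi\xi}$ and $A_{\xi\xi}R_\xi$, which are the projections onto the $e_\xi$-summand and the $e'_\xi$-summand. So $f(xe_\xi)=f_\xi(x)e_\xi$ and $f(xe'_\xi)=f'_\xi(x)e'_\xi$ for some homomorphisms $f_\xi,f'_\xi$. Commuting with $A_{\xi\xi}$ gives $f_\xi=f'_\xi$, and commuting with $A_{\xi\eta}$ gives $f_\xi\rho_{\xi\eta}=\rho_{\xi\eta}f_\eta$. So $f$ comes from a morphism of systems.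

**Step 5: the three conditions hold.** Put $N=K^\sharp$, $M_\alpha=G_\alpha^\sharp$, $\hat E_\alpha=E_\alpha^\sharp$. Applying $\sharp$ to (3) gives the exact sequences (1).

1. $\operatorname{colim}_\alpha M_\alpha=0$, since $\sharp$ preserves colimits and $\operatorname{colim}_\alpha G_\alpha=0$. The maps $M_\alpha\to M_{\alpha'}$ are surjective and functorial, because the maps $G_\alpha\to G_{\alpha'}$ are.
2. For $\alpha\le\alpha'$, Lemma 2(a) gives a map $\hat E_\alpha\to\hat E_{\alpha'}$ that is the identity on $N$ and covers $M_\alpha\to M_{\alpha'}$.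
3. The sequence (1) does not split: by fullness a $\pi$-linear section comes from a morphism of systems $G_\alpha\to E_\alpha$, which is a section of (3) by faithfulness, contradicting Lemma 2(b).

## The groups $\Gamma_\alpha$ and their classes in $H^2$

**Step 6: from module extensions to $2$-cocycles.** The purpose is to turn (1) into cohomology classes of $\Gamma_\alpha=M_\alpha\rtimes\pi$ that are compatible, trivial on $\pi$, and nonzero.

Let $p_\alpha$, $j_\alpha$ be as above, and let $\varphi=\varphi_{\alpha\alpha'}:\Gamma_\alpha\to\Gamma_{\alpha'}$ be the surjections induced by $M_\alpha\to M_{\alpha'}$. The $\Gamma_\alpha$ form a strictly commuting $I$-diagram of groups over $\pi$, depending only on $I$. Consider the group extension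
$$1\to N\to\hat E_\alpha\rtimes\pi\to\Gamma_\alpha\to1. \tag{4}$$
Because $\hat E_\alpha$ is abelian, conjugation by an element of $\hat E_\alpha\rtimes\pi$ acts on $N$ through its $\pi$-component. So $\Gamma_\alpha$ acts on $N$ through $p_\alpha$.

For a homomorphism $\theta:\Gamma\to\pi$ let $N_\theta$ be $N$ with $\Gamma$ acting through $\theta$. A $2$-cocycle is a function $c:\Gamma^2\to N$ with
$$\theta(x)c(y,t)-c(xy,t)+c(x,yt)-c(x,y)=0, \tag{5}$$
and it is normalized if $c(1,y)=0=c(x,1)$. For $b:\Gamma\to N$ put $(db)(x,y)=\theta(x)b(y)-b(xy)+b(x)$, and let $H^2(\Gamma;N_\theta)$ be the $2$-cocycles modulo all such $db$.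

Choose a set-theoretic section $\sigma_\alpha$ of (4) with $\sigma_\alpha(1)=1$, and let $c_\alpha(x,y)=\sigma_\alpha(x)\sigma_\alpha(y)\sigma_\alpha(xy)^{-1}\in N$. It is normalized. Computing $\sigma_\alpha(x)\sigma_\alpha(y)\sigma_\alpha(t)$ with the two bracketings gives $c_\alpha(x,y)+c_\alpha(xy,t)=x\cdot c_\alpha(y,t)+c_\alpha(x,yt)$, which is (5).

**Lemma 3.** (a) For $\alpha\le\alpha'$ we have $c_\alpha=\varphi_{\alpha\alpha'}^*c_{\alpha'}+db$ for some $b:\Gamma_\alpha\to N$ with $b(1)=0$. (b) $j_\alpha^*[c_\alpha]=0$ in $H^2(\pi;N)$. (c) $[c_\alpha]\ne0$ in $H^2(\Gamma_\alpha;N_{p_\alpha})$.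

*Proof.* (a) The map $\hat E_\alpha\to\hat E_{\alpha'}$ of condition 2 induces a homomorphism $\tilde\Phi:\hat E_\alpha\rtimes\pi\to\hat E_{\alpha'}\rtimes\pi$ over $\varphi$ that is the identity on $N$. Write $\tilde\Phi\sigma_\alpha(x)=b(x)\,\sigma_{\alpha'}(\varphi x)$ with $b(x)\in N$; then $b(1)=0$. Applying $\tilde\Phi$ to the definition of $c_\alpha(x,y)$, and moving $b(y)$ past $\sigma_{\alpha'}(\varphi x)$, we get
$$c_\alpha(x,y)=b(x)+x\cdot b(y)+c_{\alpha'}(\varphi x,\varphi y)-b(xy).$$

(b) Over $j_\alpha(\pi)$ the extension (4) is $N\rtimes\pi\to\pi$. So $\sigma_\alpha(j_\alpha g)=(b(g),g)=b(g)\cdot(0,g)$ with $b(g)\in N$. As $g\mapsto(0,g)$ is a homomorphism, $c_\alpha(j_\alpha g,j_\alpha g')=b(g)+g\,b(g')-b(gg')=(db)(g,g')$.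

(c) Suppose $c_\alpha=db$. Then $\Psi(x)=b(x)^{-1}\sigma_\alpha(x)$ is a homomorphic section of (4): the $N$-part of $\Psi(x)\Psi(y)$ in front of $\sigma_\alpha(xy)$ is $-b(x)-x\cdot b(y)+c_\alpha(x,y)=-b(xy)$. For $m\in M_\alpha$ and $g\in\pi$ we can write $\Psi(m,1)=(s(m),1)$ and $\Psi(0,g)=(\nu(g),g)$, where $s:M_\alpha\to\hat E_\alpha$ is an additive section and $\nu(g)\in N$. Since $\hat E_\alpha$ is abelian,
$$(s(gm),1)=\Psi\bigl((0,g)(m,1)(0,g)^{-1}\bigr)=(\nu(g),g)(s(m),1)(\nu(g),g)^{-1}=(g\,s(m),1).$$
So $s$ is a $\pi$-linear section of (1), contradicting condition 3. $\square$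

**Step 7: small groups see $\pi$ as the colimit of the $\Gamma_\alpha$.** This is what will force $W\cong B\pi$. It is the place where $\lambda^+$-directedness is used in full.

**Lemma 4.** Let $P$ be a group with $|P|\le\lambda$. Then $\operatorname{colim}_\alpha\operatorname{Hom}(P,\Gamma_\alpha)\to\operatorname{Hom}(P,\pi)$, induced by the $p_\alpha$, is bijective.

*Proof.* Surjectivity: $p_\alpha j_\alpha=1$, so $k:P\to\pi$ is the image of $j_\alpha k$. Injectivity: by directedness two elements of the colimit are represented by $h,h':P\to\Gamma_\alpha$ with the same $\alpha$. Suppose $p_\alpha h=p_\alpha h'$. For each $x\in P$ the $M_\alpha$-components of $h(x)$ and $h'(x)$ become equal in $M_{\alpha_x}$ for some $\alpha_x\ge\alpha$, because $\operatorname{colim}_\alpha M_\alpha=0$. The set $\{\alpha_x\}_{x\in P}$ has at most $\lambda$ elements, hence an upper bound $\alpha^*$, and $\varphi_{\alpha\alpha^*}h=\varphi_{\alpha\alpha^*}h'$. $\square$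

## A simplicial set over $B\pi$ that receives $2$-cocycles

**Step 8: the target $Z$.** The purpose is a space to which normalized $2$-cocycles with values in $N$ give maps, and which remembers their cohomology class.

$B\Gamma$ denotes the nerve: an $m$-simplex is a family $\gamma=(\gamma_{ij})_{0\le i\le j\le m}$ in $\Gamma$ with $\gamma_{ii}=1$ and $\gamma_{ij}\gamma_{jk}=\gamma_{ik}$. From here on we write $|B\Gamma|$ for its realization. Let $Z$ be the simplicial set whose $m$-simplices are pairs $(g,c)$ with $g\in(B\pi)_m$ and $c=(c_{ijk})_{0\le i\le j\le k\le m}$ in $N$ such that $c_{ijk}=0$ if $i=j$ or $j=k$, and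
$$g_{ij}c_{jkl}-c_{ikl}+c_{ijl}-c_{ijk}=0\qquad(i\le j\le k\le l). \tag{6}$$
The simplicial operators are given by reindexing: $(u^*g)_{ij}=g_{u(i)u(j)}$ and $(u^*c)_{ijk}=c_{u(i)u(j)u(k)}$ for monotone $u$. There is one vertex, so $|Z|$ is a pointed connected CW complex. Let $q:Z\to B\pi$, $(g,c)\mapsto g$.

*Example.* If $\pi$ were trivial, $Z$ would have one simplex in dimension $0$ and one in dimension $1$. A $2$-simplex would be an arbitrary $c_{012}\in N$, and a $3$-simplex would be four elements of $N$ with $c_{123}-c_{023}+c_{013}-c_{012}=0$. (Condition (6) with a repeated index holds automatically: for $i=j$, for $j=k$ and for $k=l$ it follows from normalization.)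

For a homomorphism $\theta:\Gamma\to\pi$ and a normalized $2$-cocycle $c:\Gamma^2\to N_\theta$, define
$$f_{\theta,c}:B\Gamma\to Z,\qquad \gamma\mapsto\bigl((\theta\gamma_{ij}),(c(\gamma_{ij},\gamma_{jk}))\bigr).$$
Condition (6) is exactly (5) for $x=\gamma_{ij}$, $y=\gamma_{jk}$, $t=\gamma_{kl}$, so this is well defined. From the formula,
$$qf_{\theta,c}=B\theta,\qquad f_{\theta,c}\circ B\psi=f_{\theta\psi,\,\psi^*c}\ \text{ for homomorphisms }\psi. \tag{7}$$

**Step 9: cohomologous cocycles give homotopic maps, and conversely.** Part (a) of the next lemma makes the second cocone commute. Part (b) detects that it does not factor.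

**Lemma 5.** (a) If $b:\Gamma\to N$ with $b(1)=0$, then $|f_{\theta,c}|$ and $|f_{\theta,c+db}|$ are pointed homotopic. (b) If $|f_{\theta,c}|$ and $|f_{\theta,c'}|$ are pointed homotopic, then $[c]=[c']$ in $H^2(\Gamma;N_\theta)$.

*Proof of (a).* Note that $db$ is normalized since $b(1)=0$. An $m$-simplex of $B\Gamma\times\Delta^1$ is $(\gamma,\tau)$ with $\tau:[m]\to[1]$ monotone. For $i\le j$ set $\tilde b_{ij}=b(\gamma_{ij})$ if $\tau(i)=1$ and $\tilde b_{ij}=0$ otherwise. With $g_{ij}=\theta(\gamma_{ij})$ let
$$H(\gamma,\tau)=\Bigl((g_{ij}),\ \bigl(c(\gamma_{ij},\gamma_{jk})+g_{ij}\tilde b_{jk}-\tilde b_{ik}+\tilde b_{ij}\bigr)\Bigr).$$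
We check that this is a simplex of $Z$. The added term vanishes for $i=j$ and for $j=k$, because $\tilde b_{ii}=0$ for all $i$ and $g_{ii}=1$. It satisfies (6), because in
$$g_{ij}(g_{jk}\tilde b_{kl}-\tilde b_{jl}+\tilde b_{jk})-(g_{ik}\tilde b_{kl}-\tilde b_{il}+\tilde b_{ik})+(g_{ij}\tilde b_{jl}-\tilde b_{il}+\tilde b_{ij})-(g_{ij}\tilde b_{jk}-\tilde b_{ik}+\tilde b_{ij})$$
all terms cancel in pairs. The formula is compatible with reindexing, so $H:B\Gamma\times\Delta^1\to Z$ is a simplicial map. Where $\tau\equiv0$ it is $f_{\theta,c}$; where $\tau\equiv1$ it is $f_{\theta,c+db}$; on $*\times\Delta^1$ it is constant at the basepoint. Now realize it, using $|B\Gamma\times\Delta^1|=|B\Gamma|\times[0,1]$.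

*Proof of (b).* We use cohomology with local coefficients, set up so that the cocycle $c$ can be read off. There are three parts.

*Coverings and equivariant cochains.* Let $\mathcal U$ be the simplicial set with $m$-simplices $(x_0,\dots,x_m)\in\pi^{m+1}$, with left $\pi$-action by multiplication and projection $\mathcal U\to B\pi$ given by $g_{ij}=x_i^{-1}x_j$. For a simplicial set $X$ over $B\pi$ let $\tilde X=X\times_{B\pi}\mathcal U$. The simplices of $\tilde X$ over a given simplex of $X$ are determined by $x_0\in\pi$, which is arbitrary. So $\pi$ acts freely on the simplices of $\tilde X$ with quotient $X$. On $|\tilde X|$ it permutes the cells freely, so $|\tilde X|\to|X|$ is a covering with group $\pi$. Let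
$$H^*_\pi(X)=H^*\bigl(\operatorname{Hom}_{\mathbb Z\pi}(C_*(\tilde X),N)\bigr),$$
with $C_*$ the unnormalized simplicial chains. The natural map $C_*(\tilde X)\to S_*(|\tilde X|)$ to singular chains is a quasi-isomorphism. Both complexes are non-negatively graded and consist of free $\mathbb Z\pi$-modules, since $\pi$ acts freely on simplices and on singular simplices. Hence the map is a chain homotopy equivalence over $\mathbb Z\pi$. So $H^*_\pi(X)$ is naturally the cohomology of $\operatorname{Hom}_{\mathbb Z\pi}(S_*(|\tilde X|),N)$, and equivariantly homotopic maps of the realizations induce the same map on it.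

*Lifting the homotopy.* Let $X=B\Gamma$, over $B\pi$ via $B\theta$. Write $f=f_{\theta,c}$ and $f'=f_{\theta,c'}$. Both are maps over $B\pi$ by (7), so they have lifts $\tilde f=f\times\mathrm{id}_{\mathcal U}$ and $\tilde f'=f'\times\mathrm{id}_{\mathcal U}$ from $\tilde X$ to $\tilde Z$. Given a pointed homotopy $|f|\simeq|f'|$, compose it with $|\tilde X|\times[0,1]\to|X|\times[0,1]$ and lift the result to $|\tilde Z|$, starting at $|\tilde f|$. The lifted homotopy $\tilde h$ is $\pi$-equivariant: for $g\in\pi$ the homotopy $(y,t)\mapsto g^{-1}\tilde h(gy,t)$ is a lift with the same start, so it equals $\tilde h$. The end of $\tilde h$ is an equivariant lift of $|\tilde X|\to|X|\xrightarrow{|f'|}|Z|$, and so is $|\tilde f'|$. We claim that they agree. At the vertex $(*,(1))$ the path $t\mapsto\tilde h((*,(1)),t)$ lifts a constant path, because the homotopy is pointed, so it is constant; and both $\tilde f$ and $\tilde f'$ send $(*,(1))$ to $(*,(1))$. So the two lifts agree at $(*,(1))$, and by equivariance on its $\pi$-orbit, which is the whole fiber over the basepoint. This fiber meets every component of $|\tilde X|$,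 because $|X|$ is connected and paths lift. Two lifts that agree at a point of each component are equal. Thus $|\tilde f|$ and $|\tilde f'|$ are equivariantly homotopic, and
$$\tilde f^*=\tilde f'^*:H^2_\pi(Z)\to H^2_\pi(B\Gamma).$$

*Reading off the cocycle.* On $\tilde Z$ consider the equivariant $2$-cochain $\kappa\bigl((g,c),(x_0,x_1,x_2)\bigr)=x_0c_{012}$. It is a cocycle: since $x_1=x_0g_{01}$, its coboundary on a $3$-simplex is
$$x_1c_{123}-x_0c_{023}+x_0c_{013}-x_0c_{012}=x_0\bigl(g_{01}c_{123}-c_{023}+c_{013}-c_{012}\bigr)=0$$
by (6). Its pullbacks under $\tilde f$ and $\tilde f'$ are $(\gamma,x)\mapsto x_0c(\gamma_{01},\gamma_{12})$ and $(\gamma,x)\mapsto x_0c'(\gamma_{01},\gamma_{12})$. By the previous part they are cohomologous. An equivariant $1$-cochain on $\tilde X$ is determined by its values on the simplices with $x_0=1$, so it has the form $(\gamma,(x_0,x_1))\mapsto x_0b(\gamma_{01})$ with $b:\Gamma\to N$. Since $x_1=x_0\theta(\gamma_{01})$, its coboundary is $x_0\bigl(\theta(\gamma_{01})b(\gamma_{12})-b(\gamma_{01}\gamma_{12})+b(\gamma_{01})\bigr)$. Hence $c-c'=db$ for some $b$. $\square$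

## Playing the two cocones against each other

**Step 10: the two cocones.** We define the diagram and the two cocones out of it. Let $D(\alpha)=|B\Gamma_\alpha|$ with transition maps $|B\varphi_{\alpha\alpha'}|$.

* The maps $|Bp_\alpha|:D(\alpha)\to|B\pi|$ form a cocone that commutes strictly.
* The maps $u_\alpha=|f_{p_\alpha,c_\alpha}|:D(\alpha)\to|Z|$ form a cocone in $\mathcal C$. By (7) and $p_{\alpha'}\varphi_{\alpha\alpha'}=p_\alpha$,
$$u_{\alpha'}\circ|B\varphi_{\alpha\alpha'}|=|f_{p_\alpha,\,\varphi_{\alpha\alpha'}^*c_{\alpha'}}|\simeq|f_{p_\alpha,c_\alpha}|=u_\alpha,$$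
where the homotopy comes from Lemma 3(a) and Lemma 5(a).

Let $\mathcal G$ jointly reflect isomorphisms with $|\pi_1(S)|\le\lambda$ for all $S\in\mathcal G$, and suppose that $(i_\alpha:D(\alpha)\to W)$ is a $\mathcal G$-privileged weak colimit of $D$.

**Step 11: the first cocone forces $W\cong|B\pi|$.** By weak universality there is $w:W\to|B\pi|$ with $wi_\alpha=|Bp_\alpha|$ for all $\alpha$. For $S\in\mathcal G$ consider
$$\operatorname{colim}_\alpha[S,D(\alpha)]\to[S,W]\xrightarrow{\ w_*\ }[S,|B\pi|].$$
The first map is bijective because $W$ is privileged. For a pointed connected CW complex $S$ there is a bijection $[S,|B\Gamma|]\cong\operatorname{Hom}(\pi_1S,\Gamma)$, natural in $\Gamma$. Under it the composite becomes the map of Lemma 4 for $P=\pi_1(S)$, which is bijective. So $w_*$ is bijective for every $S\in\mathcal G$. As $\mathcal G$ jointly reflects isomorphisms, $w$ is an isomorphism in $\mathcal C$.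

**Step 12: the second cocone does not factor through $|B\pi|$.** By weak universality there is $v:W\to|Z|$ with $vi_\alpha=u_\alpha$ for all $\alpha$. Put $t=vw^{-1}:|B\pi|\to|Z|$. Then
$$u_\alpha=vi_\alpha=t\,w\,i_\alpha=t\circ|Bp_\alpha|.$$
Composing with $|Bj_\alpha|$ and using $p_\alpha j_\alpha=1$ gives $t=u_\alpha\circ|Bj_\alpha|$. Hence, in $\mathcal C$,
$$|f_{p_\alpha,c_\alpha}|=u_\alpha=u_\alpha\circ|B(j_\alpha p_\alpha)|=|f_{p_\alpha,\,p_\alpha^*j_\alpha^*c_\alpha}|,$$
where the last equality is (7) together with $p_\alpha j_\alpha p_\alpha=p_\alpha$. By Lemma 5(b) and then Lemma 3(b),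
$$[c_\alpha]=p_\alpha^*j_\alpha^*[c_\alpha]=0\quad\text{in }H^2(\Gamma_\alpha;N_{p_\alpha}).$$
This contradicts Lemma 3(c). Hence $D$ has no $\mathcal G$-privileged weak colimit. This proves Theorem A, and with it Corollaries 1, 2 and 3; in particular the conjecture is true. $\blacksquare$
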